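# Mixing time of $x\mapsto ax+b$ modulo almost every $q$

## Every $L$-th digit: the splitting $X_n=U+V$

Let $a\ge 2$ and $L\ge 2$ be integers, put $A=a^L$, let $N\ge 1$ and $n=LN$. Let $b_0,b_1,\dots$ be independent, each equal to $0$ or $1$ with probability $\frac12$. Take the random integer $X_n=\sum_{j<n}a^jb_j$ and cut it in two, according to whether $L$ divides the index:
$$X_n=U+V,\qquad U=\sum_{j<n,\ L\nmid j}a^jb_j,\qquad V=\sum_{i<N}a^{Li}b_{Li}=\sum_{i<N}A^ib_{Li}.\tag{1}$$
For $a=3$, $L=3$, $N=2$ this reads $V=b_0+27b_3$ and $U=3b_1+9b_2+81b_4+243b_5$. The two parts are independent.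

When $L$ is large, $U$ contains nearly all the random bits. Since $0,1$ are base-$a$ digits, $U$ is uniform on $2^{(L-1)N}$ distinct integers, so two independent copies of $U$ coincide with probability $2^{-(L-1)N}$, barely more than $2^{-n}$. The part $V$ uses only a fraction $1/L$ of the bits, but its characteristic function is a product over an orbit of the strongly expanding map $x\mapsto Ax$ of the circle:
$$\big|\mathbf E\,e(xV)\big|=\prod_{i<N}|\cos(\pi A^ix)|,\qquad e(x)=e^{2\pi i x}.$$
The part $U$ will make a certain second moment small up to a factor $Q^{o(1)}$, and $V$ will pay for that factor with a small power saving. Because $V$ is so thin, this payment costs almost no time.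

The splitting is used to find how long the following Markov chain takes to become uniform. Start at $X_0=0$ and put
$$X_{n+1}=aX_n+b_n .\tag{2}$$
Unrolling (2) gives $X_n=\sum_{j<n}a^{n-1-j}b_j$, which has the same law as $\sum_{j<n}a^jb_j$. Only laws matter below, so we always write $X_n=\sum_{j<n}a^jb_j$. We reduce modulo $q$ and ask how large $n$ must be before $X_n\bmod q$ is nearly uniform on $\mathbf Z/q\mathbf Z$. After $n$ steps there are at most $2^n$ values, so about $\log_2 q$ steps are necessary. Are $(1+o(1))\log_2q$ steps enough? The question is taken from Sean Eberhard and Péter P. Varjú, "Mixing time of the Chung–Diaconis–Graham random process", arXiv:2003.08117 (2020).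

## Mixing time, density, and three theorems

**Definition (total variation).** For probability measures $\pi,\pi'$ on a finite set, $\|\pi-\pi'\|_{TV}=\frac12\sum_x|\pi(x)-\pi'(x)|=\max_B\big(\pi(B)-\pi'(B)\big)$.

**Definition (mixing time).** Let $u_q$ be uniform on $\mathbf Z/q\mathbf Z$ and fix $\varepsilon\in(0,1)$. The mixing time of $X_n\bmod q$ is the least $n$ with $\|\mathrm{law}(X_n\bmod q)-u_q\|_{TV}\le\varepsilon$.

If $(a,q)=1$, then $x\mapsto ax+b$ permutes $\mathbf Z/q\mathbf Z$ for each $b$, so $u_q$ is stationary for (2). Applying one step of a Markov chain to two measures cannot increase their distance in $\ell^1$, so the distance to $u_q$ is nonincreasing in $n$. Hence distance $\le\varepsilon$ at time $n$ means mixing time $\le n$, and distance $>\varepsilon$ at time $n$ means mixing time $>n$.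

**Definition (density zero).** A set $E$ of positive integers has density zero if $\#(E\cap[1,M])/M\to0$ as $M\to\infty$. For instance $\{a^k-1:k\ge1\}$ has density zero, since it has $O(\log M)$ elements up to $M$. "Almost all $q$ coprime to $a$" means all such $q$ outside a set of density zero among the integers coprime to $a$. The integers coprime to $a$ have positive density, so a set of density zero in $\mathbf N$ also has density zero among them.

Throughout, $\log$ is natural, $\|x\|$ is the distance from $x$ to the nearest integer, and $H(Y)=-\sum_yP(Y=y)\log P(Y=y)$ is the Shannon entropy in nats; $H(\mu)$ is the entropy of a variable with law $\mu$.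

**Theorem 1.** Let $a\ge2$, $\mu=\frac12(\delta_0+\delta_1)$. There is a set $E$ of integers of density $0$ such that for every fixed $\varepsilon\in(0,1)$ the mixing time of $X_n\bmod q$ is $(1+o(1))\log_2q$ as $q\to\infty$, $(q,a)=1$, $q\notin E$. The lower bound $n\ge\log_2q+\log_2(1-\varepsilon)$ for the mixing time $n$ holds for all $q$.

**Theorem 2.** Let $\mu=\frac12(\delta_0+\delta_1)$. (i) If $a=2$, the mixing time is $\log_2q+O_\varepsilon(1)$ for all odd $q$. (ii) If $a\ge3$, there is $c_a>0$ such that for every $\varepsilon\in(0,1)$ and all large $k$, the mixing time for $q=a^k-1$ is at least $c_a\log q\log\log q$.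

So the answer is yes for every $a\ge2$: for $a=2$ it holds for every odd $q$, and for each $a\ge3$ for almost all $q$ coprime to $a$ but not for all of them. The same method treats general steps $b_j$.

**Theorem 3.** Let $a\ge2$ and let $\mu$ be any finitely supported probability measure on $\mathbf Z$ with at least two atoms, such that the differences of elements of $\operatorname{supp}\mu$ have gcd $1$. Let the $b_j$ be independent with law $\mu$ and let $H=\lim_nH(X_n)/n$. Then $0<H\le\log a$, and there is a density-zero set $E$ such that for every $\varepsilon\in(0,1)$ the mixing time is $(1+o(1))\frac{\log q}{H}$ for $q\to\infty$, $(q,a)=1$, $q\notin E$. (The leading term does not depend on $\varepsilon$: there is cutoff.) If the atoms of $\mu$ are distinct mod $a$, then $H=H(\mu)$.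

The rate $H$ can be smaller than $H(\mu)$. Take $a=2$ and $\mu$ uniform on $\{0,1,2\}$: the value $2=b_0+2b_1$ arises both from $(b_0,b_1)=(0,1)$ and from $(2,0)$, and since $0\le X_n\le2^{n+1}-2$ we get $H(X_n)\le\log(2^{n+1}-1)$, so $H\le\log2<\log3=H(\mu)$.

## Counting, base 2, and the moduli 7 and 8

**Lower bound in Theorem 1.** $X_n$ takes at most $2^n$ values. Let $B$ be the set of these values mod $q$. Then $P(X_n\bmod q\in B)=1$ and $u_q(B)\le2^n/q$, so the distance is at least $1-2^n/q$. If it is at most $\varepsilon$, then $2^n\ge(1-\varepsilon)q$, that is, $n\ge\log_2q+\log_2(1-\varepsilon)$. This used nothing about $q$.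

**Proof of Theorem 2(i).** For $a=2$ the integer $X_n$ is uniform on $\{0,\dots,2^n-1\}$. Write $2^n=mq+s$ with $0\le s<q$. Then $s$ residues have probability $(m+1)/2^n\ge1/q$ and the others have $m/2^n\le1/q$. Summing the positive parts,
$$\|\mathrm{law}(X_n\bmod q)-u_q\|_{TV}=s\Big(\frac{m+1}{2^n}-\frac1q\Big)=\frac{s\,(q(m+1)-2^n)}{q2^n}=\frac{s(q-s)}{q2^n}\le\frac{q}{4\cdot2^n}.$$
This is $\le\varepsilon$ as soon as $2^n\ge q/(4\varepsilon)$, so the mixing time is at most $\log_2q+O_\varepsilon(1)$. The lower bound above completes (i). $\square$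

Now take $a=3$, $n=3$. Modulo $7$ the eight values $0,1,3,4,9,10,12,13$ become $0,1,3,4,2,3,5,6$: every residue occurs, only $3$ occurs twice, and the distance is $\frac28-\frac17=\frac3{28}$. No law with all weights multiples of $\frac18$ can do better. Modulo $8=3^2-1$ we have $9\equiv1$, so $X_3\equiv b_0+3b_1+b_2$. The residues $0,1,\dots,5$ occur $1,2,1,1,2,1$ times, $6$ and $7$ never, and the distance is $\frac14$. At $n=4$, $X_4\equiv(b_0+b_2)+3(b_1+b_3)$, and the counts of $0,\dots,7$ out of $16$ are $2,2,1,2,4,2,1,2$, at distance $\frac{4-2}{16}=\frac18$. Different digits feed into the same power of $3$, and bits are wasted.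

In general, for $q=a^k-1$,
$$X_{rk}\equiv\sum_{i<k}a^iB_i\pmod q,\qquad B_i\text{ independent, binomial}(r,\tfrac12).$$

## Slow mixing modulo $a^k-1$

This section proves Theorem 2(ii). The $k$ characters $x\mapsto e(a^ix/q)$, $0\le i<k$, all have the same expectation under $X_{rk}$, of the form $z^r$ with $|z|$ bounded below. Their sum therefore has mean of size $k|z|^r$, while under $u_q$ it has size about $\sqrt k$. If the fluctuations are controlled, the two laws are far apart as long as $k|z|^r$ is much larger than $\sqrt{kr}$, which allows $r$ of order $\log k$.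

Let $a\ge3$, $k\ge2$, $q=a^k-1$, $n=rk$ with $r\ge1$, and $g(x)=\frac{1+e(x)}2=\mathbf E\,e(xb_0)$. Since $a^k\equiv1\pmod q$, for integers $x$ the number $e(a^jx/q)$ depends only on $j$ mod $k$. Put
$$S=\sum_{i=0}^{k-1}e(a^iX_n/q),\qquad z=\prod_{j\bmod k}g(a^j/q),\qquad w_i=\prod_{j\bmod k}g\big((a^i-1)a^j/q\big).$$

**Step 1 (the two moments).** As $j$ runs over $0\le j<rk$, each class mod $k$ is hit $r$ times. Hence $\mathbf E\,e(a^iX_n/q)=\prod_{j<rk}g(a^{i+j}/q)=z^r$ and $\mathbf ES=kz^r$. Likewise, writing $a^i-a^{i'}\equiv a^{i'}(a^{i-i'}-1)$ with $i-i'$ read mod $k$, we get $\mathbf E\,e((a^i-a^{i'})X_n/q)=w_{i-i'}^r$, so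
$$\mathbf E|S|^2=\sum_{i,i'}w_{i-i'}^r=k\sum_{i\bmod k}w_i^r.$$

**Step 2 (a lower bound for $|z|$).** The purpose is to see that the mean does not collapse. We have $|g(x)|=|\cos\pi x|$ and $a^{k-i}/q=a^{-i}/(1-a^{-k})$ for $1\le i\le k$. Since $a\ge3$, $k\ge2$, we have $1/(1-a^{-k})\le\frac98$, so $a^{-i}/(1-a^{-k})\le\frac983^{-i}\le\frac38<\frac12$. As the cosine decreases on $[0,\frac\pi2]$,
$$|z|=\prod_{i=1}^k\cos\frac{\pi a^{-i}}{1-a^{-k}}\ \ge\ c_0:=\prod_{i\ge1}\cos\big(\tfrac98\pi3^{-i}\big)\in(0,1).\tag{3}$$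
The infinite product is positive because its factors lie in $(0,1)$ and $\sum_i\big(1-\cos(\tfrac98\pi3^{-i})\big)<\infty$.

**Step 3 (the variance).** The purpose is to show $w_i\approx|z|^2$ for most $i$: the characters are nearly uncorrelated. Put $\alpha_j=a^{i+j}/q$ and $\beta_j=a^j/q$. Shifting the index, $z=\prod_jg(\alpha_j)$, and $\bar z=\prod_jg(-\beta_j)$, so $|z|^2=\prod_jg(\alpha_j)g(-\beta_j)$, while $w_i=\prod_jg(\alpha_j-\beta_j)$. Expanding both terms gives
$$g(\alpha-\beta)-g(\alpha)g(-\beta)=\tfrac14\big(1-e(\alpha)-e(-\beta)+e(\alpha-\beta)\big)=\tfrac14(1-e(\alpha))(1-e(-\beta)),$$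
and $|1-e(\alpha)|=2|\sin\pi\alpha|\le2\pi\|\alpha\|$, so this difference is at most $\pi^2\|\alpha\|\|\beta\|$ in absolute value. For numbers of modulus at most $1$, changing factors one at a time gives $|\prod x_j-\prod y_j|\le\sum|x_j-y_j|$. Hence $\big|w_i-|z|^2\big|\le\pi^2\sum_{j<k}\|\alpha_j\|\|\beta_j\|$.

For $0\le j<k$ we have $\|a^j/q\|\le\frac98a^{j-k}\le2a^{j-k}$. Let $1\le i\le k-1$. If $j<k-i$, then $\|\alpha_j\|\le2a^{i+j-k}$. If $k-i\le j<k$, then $a^{i+j}\equiv a^{i+j-k}$ and $\|\alpha_j\|\le2a^{i+j-2k}$. Therefore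
$$\big|w_i-|z|^2\big|\le4\pi^2\Big(\sum_{j<k-i}a^{2j+i-2k}+\sum_{k-i\le j<k}a^{2j+i-3k}\Big)\le\frac{4\pi^2}{a^2-1}\big(a^{-i}+a^{i-k}\big)\le5\big(a^{-i}+a^{i-k}\big),$$
using $\sum_{j<J}a^{2j}\le a^{2J}/(a^2-1)$ with $J=k-i$ and $J=k$, and $4\pi^2/8<5$. As $|w_i|,|z|\le1$, we get $\big|w_i^r-|z|^{2r}\big|\le5r(a^{-i}+a^{i-k})$. For $i=0$ we have $w_0=1$, and the difference is at most $1$. Since $\sum_{i\ge1}a^{-i}\le\frac12$,
$$\operatorname{Var}S=\mathbf E|S|^2-|\mathbf ES|^2=k\sum_{i\bmod k}\big(w_i^r-|z|^{2r}\big)\le k(1+5r).$$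

**Step 4 (comparison with $u_q$).** Under $u_q$ the analogous sum has mean $0$ and second moment $k$, because the numbers $a^i$, $0\le i<k$, lie in $[1,q-1]$ and are distinct. Let $B$ be the event $|S|\le\frac12k|z|^r$. By Chebyshev, $u_q(B)\ge1-\frac{4k}{k^2|z|^{2r}}$. Under $X_n$ the event $B$ forces $|S-\mathbf ES|\ge\frac12k|z|^r$, so $P(B)\le\frac{4k(1+5r)}{k^2|z|^{2r}}$. With (3),
$$\|\mathrm{law}(X_{rk}\bmod q)-u_q\|_{TV}\ge u_q(B)-P(B)\ge1-\frac{8+20r}{k\,c_0^{2r}}.$$

**Step 5 (choice of $r$).** Take $r=\lfloor\log k/(4\log(1/c_0))\rfloor$, which is at least $1$ for $k$ large. Then $c_0^{2r}\ge k^{-1/2}$, so the distance at time $rk$ is at least $1-(8+20r)k^{-1/2}\to1$. For fixed $\varepsilon<1$ and $k$ large the mixing time exceeds $rk$. Finally $\lfloor x\rfloor\ge x/2$ for $x\ge1$, so $r\ge\log k/(8\log(1/c_0))$. Moreover $k\ge\log q/\log a$, and hence $\log k\ge\log\log q-\log\log a\ge\frac12\log\log q$ for $k$ large. So $rk\ge c_a\log q\log\log q$ with $c_a=1/(16\log(1/c_0)\log a)$. $\square$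

So for $a\ge3$ an exceptional set is unavoidable, and any proof of Theorem 1 must average over $q$.

## The averaged second moment and the divisor function it loses

The sensible first attempt is a second-moment bound averaged over $q\in(Q,2Q]$. For a function $f$ on $\mathbf Z/q\mathbf Z$ write $\hat f(\xi)=\sum_xf(x)e(\xi x/q)$. Cauchy–Schwarz and Parseval, $\sum_x|f(x)|^2=\frac1q\sum_\xi|\hat f(\xi)|^2$, give
$$\|f\|_1^2\le q\sum_x|f(x)|^2=\sum_{\xi}|\hat f(\xi)|^2.\tag{4}$$
Apply this to $f=\mathrm{law}(X_n\bmod q)-u_q$. Let $X_n'$ be an independent copy of $X_n$. Then $q\sum_xf(x)^2=q\,P(X_n\equiv X_n'\bmod q)-1$, so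
$$4\,\|\mathrm{law}(X_n\bmod q)-u_q\|_{TV}^2\le q\,P(X_n\equiv X_n'\bmod q)-1 .$$
We want the right side to be small for most $q$ when $n=(1+\delta)\log_2Q$. Sum over $q$ and exchange the order. A pair with $X_n=X_n'$ counts for all $Q$ values of $q$. A pair with $X_n\ne X_n'$ counts once for each divisor of $X_n-X_n'$ in $(Q,2Q]$. We need a textbook fact.

**Divisor bound.** For every $\theta>0$ there is $K_\theta$ such that every integer $m\ne0$ has at most $K_\theta|m|^\theta$ positive divisors. Indeed the number is $\prod_{p^e\| m}(e+1)$. If $p\ge2^{1/\theta}$, then $p^{\theta e}\ge2^e\ge e+1$. For each of the finitely many smaller primes, $e+1$ is at most a constant, depending on $\theta$, times $2^{\theta e}\le p^{\theta e}$.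

Since $|X_n-X_n'|\le a^n=Q^{O(1)}$, there is $T=Q^{o(1)}$, $T\ge1$, bounding the number of divisors of every nonzero difference. So
$$\frac1Q\sum_{Q<q\le2Q}q\,P(X_n\equiv X_n'\bmod q)\le2\big(Q\,P(X_n=X_n')+T\big)=2Q2^{-n}+2T.$$
The diagonal term $2Q2^{-n}$ is $o(1)$, as hoped. The off-diagonal term is where the attempt stops: we need $1+o(1)$ in total, and the divisor bound yields $2T$, which is never below $2$. But $T$ is smaller than every power of $Q$. If the Fourier coefficients came with an additional factor $Q^{-c}$, for any fixed $c>0$, the loss would be repaired.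

The splitting (1) supplies such a factor. Run the second-moment argument on $U$ only, and use $\prod_{i<N}|\cos\pi A^ix|^2$ from $V$ as the additional factor at frequency $x$. This cannot work at all frequencies: we shall see denominators for which this product stays bounded below. So we must show that for most denominators $d$ the product is at most $d^{-\eta}$ at every reduced fraction $r/d$. This is a statement about orbits of $x\mapsto Ax$, with no probability left in it.

From here until the proof of Theorem 1, $\mu$ is any measure as in Theorem 3, including $\frac12(\delta_0+\delta_1)$. Put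
$$\varphi(x)=\Big|\sum_s\mu(s)e(sx)\Big| ,$$
which is $|\cos\pi x|$ for $\frac12(\delta_0+\delta_1)$. It is continuous, $1$-periodic and at most $1$. Equality $\varphi(x)=1$ holds iff all $e(sx)$, $s\in\operatorname{supp}\mu$, are equal, that is, $x(s-s')\in\mathbf Z$ for all $s,s'\in\operatorname{supp}\mu$. Since the differences have gcd $1$, this holds iff $x\in\mathbf Z$.

## Orbits of multiplication by $A$ that stay near $0$

**Lemma 1.** Let $A\ge2$, $N\ge1$ be integers, $k\ge0$. The set of $x\in\mathbf R/\mathbf Z$ with $\#\{0\le i<N:\|A^ix\|\ge\frac1{2A}\}\le k$ is covered by at most $\sum_{i\le k}\binom Ni(A+1)^i$ half-open intervals of length $A^{-N}$.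

**Proof.** We code the orbit by signed base-$A$ digits for which "near $0$" means "digit $0$". Let $y_i\in[-\frac12,\frac12)$ represent $A^ix$ mod $1$. Then $y_{i+1}=Ay_i-c_i$ with $c_i\in\mathbf Z$ and $|c_i|\le\frac A2+\frac12=\frac{A+1}2$, so $c_i$ has at most $A+1$ possible nonzero values. If $|y_i|<\frac1{2A}$, then $|Ay_i|<\frac12$, hence $y_{i+1}=Ay_i$ and $c_i=0$. So at most $k$ of $c_0,\dots,c_{N-1}$ are nonzero. Solving the recursion backward,
$$y_0=\sum_{i<N}c_iA^{-i-1}+A^{-N}y_N,\qquad y_N\in[-\tfrac12,\tfrac12),$$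
so the sequence $(c_i)_{i<N}$ confines $y_0$ to one half-open interval of length $A^{-N}$. The number of sequences with exactly $i$ nonzero entries is at most $\binom Ni(A+1)^i$. $\square$

Now fix $\delta\in(0,1]$ and $L\ge2$, and put $A=a^L$. For an integer $D\ge A$ let
$$N_D=\Big\lceil\frac{(1+\delta)\log D}{\log A}\Big\rceil\le\frac{2(1+\delta)\log D}{\log A}\le C\log D,\qquad C=\frac4{\log A}.\tag{5}$$
The first inequality is $\lceil y\rceil\le2y$ for $y\ge1$. The number $N_D$ is chosen so that $A^{-N_D}\le D^{-1-\delta}$.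

**Definition (good and bad).** Let $\eta>0$. An integer $d\in(D,2D]$ is *good* if $\prod_{i<N_D}\varphi(A^ir/d)\le D^{-\eta}$ for every $r$ coprime to $d$, and *bad* otherwise.

Bad integers exist. Take $\mu=\frac12(\delta_0+\delta_1)$ and $d=A^k-1\in(D,2D]$ with $k\ge2$. Then $D<A^k$, so $N_D\le2k$. For $r=1$ the orbit has period $k$, so by (3) with $A\ge4$ in place of $a$, $\prod_{i<N_D}\varphi(A^i/d)\ge\prod_{i<2k}\varphi(A^i/d)\ge c_0^2$. Since $D^{-\eta}\to0$, all such $d$ with $k$ large are bad, whatever $\eta$ is. But bad integers are rare.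

**Lemma 2.** There are $\eta>0$ and $D_0\ge A$, depending only on $a,\mu,\delta,L$, such that for all $D\ge D_0$ at most $D^{1-\delta/2}$ integers $d\in(D,2D]$ are bad.

**Proof.** **Step 1 (a bad $d$ gives a fraction with few large orbit points).** Let $\rho=\max\big(\frac12,\max\{\varphi(x):\|x\|\ge\frac1{2A}\}\big)$. By compactness $\rho<1$. If $d$ is bad, there is a fraction $x=r/d$ in lowest terms with $\prod_{i<N_D}\varphi(A^ix)>D^{-\eta}$. Let $k$ be the number of $i<N_D$ with $\|A^ix\|\ge\frac1{2A}$. Then $\rho^k\ge\prod_{i<N_D}\varphi(A^ix)>D^{-\eta}$, so $k\le\eta'\log D$ with $\eta'=\eta/\log(1/\rho)$.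

**Step 2 (these fractions lie in few short intervals).** By Lemma 1 all such $x$ lie, mod $1$, in $M$ intervals of length $A^{-N_D}\le D^{-1-\delta}$, where for any $0<t\le1$
$$M\le\sum_{i\le\eta'\log D}\binom{N_D}i(A+1)^i\le t^{-\eta'\log D}\big(1+t(A+1)\big)^{N_D}\le D^{\eta'\log(1/t)+t(A+1)C}.$$
The second inequality holds since $t^i\ge t^{\eta'\log D}$ in the range of summation, the third by $1+y\le e^y$ and (5). First choose $t$ with $t(A+1)C\le\delta/8$, then $\eta$ with $\eta'\log(1/t)\le\delta/8$. This gives $M\le D^{\delta/4}$.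

**Step 3 (a short interval holds few fractions).** Distinct fractions mod $1$ with denominators at most $2D$ are at distance at least $1/(4D^2)$. So each interval contains at most $1+4D^2D^{-1-\delta}\le5D^{1-\delta}$ of them. Distinct bad $d$ give distinct fractions, since reduced denominators differ. So there are at most $5D^{1-\delta}\cdot D^{\delta/4}=5D^{1-3\delta/4}\le D^{1-\delta/2}$ bad $d$ once $D^{\delta/4}\ge5$. $\square$

The sparse digits suffice here because $V$ has $N\approx(1+\delta)\log Q/(Lh)$ digits, where $h$ is the entropy per step, and $h\le\log a$. So $N\ge(1+\delta)\log Q/\log A$, which is enough base-$A$ digits to separate fractions with denominator up to $Q$.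

## Averaging the Fourier sum of $U+V$ over $q$

**Proposition.** Let $0<\delta\le1$, $L\ge2$, $0<h\le\log a$, $A=a^L$. For $Q$ a power of $2$ let $N=\lceil(1+\delta)\log Q/(Lh)\rceil$, $n=LN$, and let $X_n=U+V$ as in (1), with $b_j$ of law $\mu$. Suppose that for all large $Q$ there is a measure $\nu=\nu_Q$ on $\mathbf Z$ with $\nu(u)\le P(U=u)$ for all $u$, total mass $1-\tau_Q$ with $\tau_Q\to0$, and $\sum_u\nu(u)^2\le1/Q$. Then for each $\varepsilon>0$ the number of $q\in(Q,2Q]$ with $(q,a)=1$ and $\|\mathrm{law}(X_n\bmod q)-u_q\|_{TV}>\varepsilon$ is $o(Q)$ as $Q\to\infty$.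

For Theorem 1 one simply takes $\nu=\mathrm{law}(U)$. The freedom to drop a little mass is needed only for Theorem 3.

**Proof.** **Step 1 (reduction to a sum over denominators).** Let $\pi$ be the law of $X_n$ mod $q$, and $\pi'$ the reduction mod $q$ of $\nu*\mathrm{law}(V)$. Since $U$ and $V$ are independent, $\pi-\pi'\ge0$, with mass $\tau_Q$. By the triangle inequality
$$\|\pi-u_q\|_{TV}\le\tfrac12\tau_Q+\tfrac12\|\pi'-(1-\tau_Q)u_q\|_1+\tfrac12\tau_Q .$$
The function $f=\pi'-(1-\tau_Q)u_q$ has $\hat f(0)=0$, and $|\hat f(\xi)|^2=F(\xi/q)$ for $\xi\ne0$, where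
$$F(x)=|\hat\nu(x)|^2\prod_{i<N}\varphi(A^ix)^2,\qquad\hat\nu(x)=\sum_u\nu(u)e(ux).$$
So (4) gives
$$\|\pi-u_q\|_{TV}\le\tau_Q+\tfrac12\Delta(q)^{1/2},\qquad\Delta(q)=\sum_{\xi\ne0\,(q)}F(\xi/q).$$
Write each $\xi/q$ in lowest terms. For $q=6$, for instance, $\frac16,\frac56$ have denominator $6$, $\frac26,\frac46$ have denominator $3$, and $\frac36$ has denominator $2$. In general
$$\Delta(q)=\sum_{d\mid q,\ d>1}S_d,\qquad S_d=\sum_{r\bmod d,\ (r,d)=1}F(r/d).\tag{6}$$
All $d\mid q$ are coprime to $a$. For $Q$ large $\tau_Q<\varepsilon/2$, and then $\Delta(q)\le\varepsilon^2$ would give distance at most $\varepsilon$. So it suffices to show that $\Delta(q)>\varepsilon^2$ for only $o(Q)$ of the $q\in(Q,2Q]$ coprime to $a$.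

**Step 2 (parameters).** Take $\eta,D_0$ from Lemma 2 and a power of two $D_1\ge D_0$. Choose $\kappa\in(0,\frac12)$ with $\eta\lfloor\frac1{2\kappa}\rfloor\ge1$; it depends only on $\eta$. Below, $D$ runs over the values $D_12^i\le Q$. The intervals $(D,2D]$ are disjoint and cover all integers in $(D_1,2Q]$. For $d\in(D,2D]$ with $D\le Q$, the number of multiples of $d$ in $(Q,2Q]$ is at most $Q/D+1\le2Q/D$.

We discard the $q$ with a bad divisor, and then treat three ranges of good divisors. When $D\ge Q^\kappa$, the saving $D^{-2\eta}$ is a power of $Q$ and beats $T=Q^{o(1)}$. When $D<Q^\kappa$ it may not, but then $N$ is many times $N_D$, so goodness can be used repeatedly and $\hat\nu$ is not needed. When $d\le D_1$, we only need that no orbit point of a reduced fraction is $0$.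

**Step 3 (bad divisors).** The number of $q\in(Q,2Q]$ divisible by some bad $d>D_1$ is at most
$$\sum_DD^{1-\delta/2}\cdot\frac{2Q}D=2Q\sum_DD^{-\delta/2}\le C_\delta QD_1^{-\delta/2},$$
a geometric series over $D=D_12^i$.

**Step 4 (bounded denominators, $2\le d\le D_1$).** If $(r,d)=1$ and $(d,a)=1$, then $A^ir/d$ is never an integer, so $\|A^ir/d\|\ge1/D_1$ for all $i$. Put $\rho_1=\max\{\varphi(x):\|x\|\ge1/D_1\}<1$. As $|\hat\nu|\le1$, $S_d\le D_1\rho_1^{2N}$. These $d$ contribute at most $D_1^2\rho_1^{2N}$ to $\Delta(q)$, which tends to $0$ as $Q\to\infty$ with $D_1$ fixed.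

**Step 5 (good $d\in(D,2D]$, $(d,a)=1$, $D_1\le D<Q^\kappa$).** By the definition of $N$ and by (5),
$$\frac N{N_D}\ge\frac{(1+\delta)\log Q}{Lh}\cdot\frac{L\log a}{2(1+\delta)\log D}\ge\frac{\log Q}{2\log D}\ge\frac1{2\kappa},$$
using $h\le\log a$. So $0\le i<N$ contains at least $\lfloor\frac1{2\kappa}\rfloor$ disjoint blocks of $N_D$ consecutive indices. On a block starting at $i_0$ the factors are $\varphi(A^{i-i_0}\cdot A^{i_0}r/d)$, and $A^{i_0}r$ is again coprime to $d$, so goodness bounds the product over the block by $D^{-\eta}$. Hence $\prod_{i<N}\varphi(A^ir/d)\le D^{-\eta\lfloor1/(2\kappa)\rfloor}\le D^{-1}$, and $S_d\le2D\cdot D^{-2}=2/D$. There are $D$ integers in $(D,2D]$, each with at most $2Q/D$ multiples, so the total over $q\in(Q,2Q]$ and these $d\mid q$ is at most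
$$\sum_DD\cdot\frac{2Q}D\cdot\frac2D\le\frac{8Q}{D_1}.$$

**Step 6 (good $d\in(D,2D]$, $(d,a)=1$, $\max(D_1,Q^\kappa)\le D\le Q$).** Since $h\le\log a$ and $D\le Q$, we have $N\ge N_D$, so $\prod_{i<N}\varphi(A^ir/d)\le D^{-\eta}$. Extend the sum over $r$ to all residues and use orthogonality:
$$S_d\le D^{-2\eta}\sum_{r\bmod d}|\hat\nu(r/d)|^2=D^{-2\eta}\,d\sum_{u\equiv u'\,(d)}\nu(u)\nu(u').$$
Let $m=\operatorname{diam}\operatorname{supp}\mu$. For $u,u'$ in the support of $\nu$, $|u-u'|\le m\sum_{j<n}a^j\le ma^n=Q^{O(1)}$, because $n\le(1+\delta)\frac{\log Q}h+L$. By the divisor bound there is $T=Q^{o(1)}$, $T\ge1$, such that every nonzero integer of absolute value at most $ma^n$ has at most $T$ positive divisors. In the next sum, pairs $u=u'$ occur for each of the $D$ values of $d$, and pairs $u\ne u'$ for at most $T$ of them. So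
$$\sum_{d\in(D,2D]}\ \sum_{u\equiv u'\,(d)}\nu(u)\nu(u')\le D\sum_u\nu(u)^2+T\le\frac DQ+T\le1+T\le2T.$$
For $Q$ large, $T\le Q^{\kappa\eta}\le D^\eta$. So the sum of $S_d$ over the $d$ of this step in one interval $(D,2D]$ is at most $D^{-2\eta}\cdot2D\cdot2D^\eta=4D^{1-\eta}$. Each $d$ has at most $2Q/D$ multiples, so the total over $q\in(Q,2Q]$ and over $D\ge Q^\kappa$ is at most
$$\sum_{D\ge Q^\kappa}\frac{2Q}D\cdot4D^{1-\eta}=8Q\sum_{D\ge Q^\kappa}D^{-\eta}\le C_\eta Q^{1-\kappa\eta}.$$

**Step 7 (conclusion).** If $q$ has no bad divisor $d>D_1$, then $\Delta(q)$ in (6) is the sum of the contributions of Steps 4, 5 and 6. By Markov's inequality for the average over $q$,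
$$\#\{q\in(Q,2Q]:(q,a)=1,\ \Delta(q)>\varepsilon^2\}\le C_\delta QD_1^{-\delta/2}+\frac Q{\varepsilon^2}\Big(D_1^2\rho_1^{2N}+\frac8{D_1}+C_\eta Q^{-\kappa\eta}\Big).$$
Divide by $Q$. As $Q\to\infty$ with $D_1$ fixed, the limsup is at most $C_\delta D_1^{-\delta/2}+8/(\varepsilon^2D_1)$. Here $\eta$, $\kappa$, $C_\delta$, $C_\eta$ do not depend on $D_1$, so we may let $D_1\to\infty$, and the limsup is $0$. $\square$

## One exceptional set for all $\delta$ and $\varepsilon$

The Proposition treats one pair $(\delta,\varepsilon)$ and one dyadic interval at a time. Suppose its hypothesis can be met for a fixed $h$ and every $\delta\in(0,1]$, with $L=L(\delta)$. We construct a single set $E$ of density zero outside which the mixing time is at most $(1+o(1))\frac{\log q}h$ for every fixed $\varepsilon$.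

**Step 1 (one pair).** For $q\in(Q,2Q]$ we have $n=LN\le(1+\delta)\frac{\log Q}h+L\le(1+2\delta)\frac{\log q}h$ once $Q$ is large. Let $E_{\delta,\varepsilon}$ be the set of $q$ coprime to $a$ whose mixing time for $\varepsilon$ exceeds $(1+2\delta)\frac{\log q}h$. By the Proposition it has $o(Q)$ elements in $(Q,2Q]$. Summing over dyadic $Q$, it has density zero.

**Step 2 (diagonal choice).** Let $E_k=E_{1/k,1/k}$ for $k\ge2$. These sets increase with $k$, since a smaller $\varepsilon$ gives a larger mixing time and a smaller $\delta$ a smaller threshold. Choose $M_2<M_3<\cdots$ with $|E_k\cap[1,M]|\le M/k$ for all $M\ge M_k$, and let $E=\bigcup_kE_k\cap[M_k,M_{k+1})$. For $M\in[M_k,M_{k+1})$ we have $E\cap[1,M]\subset E_k\cap[1,M]$, which has at most $M/k$ elements. So $E$ has density $0$.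

**Step 3 (check).** Let $\varepsilon\in(0,1)$ and $k\ge\max(2,1/\varepsilon)$. If $q\notin E$ is coprime to $a$ and $q\ge M_k$, then $q\in[M_j,M_{j+1})$ for some $j\ge k$, so $q\notin E_j\supset E_k$. Hence the mixing time for $1/k$, and so also for $\varepsilon\ge1/k$, is at most $(1+\frac2k)\frac{\log q}h$. As $k$ is arbitrary, this is the claim.

## Theorem 1 from uniqueness of base-$a$ digits

The lower bound was proved by counting. For the upper bound take $\mu=\frac12(\delta_0+\delta_1)$, $h=\log2\le\log a$, $L=\lceil4/\delta\rceil$, $\nu=\mathrm{law}(U)$, $\tau_Q=0$. Only $\sum_u\nu(u)^2\le1/Q$ has to be checked. Base-$a$ expansions with digits in $\{0,1\}$ are unique, so $U$ is uniform on $2^{(L-1)N}$ distinct integers, and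
$$(L-1)N\ge\Big(1-\frac1L\Big)(1+\delta)\log_2Q\ge\Big(1-\frac\delta4\Big)(1+\delta)\log_2Q\ge\log_2Q,$$
the last step because $(1-\frac\delta4)(1+\delta)=1+\frac{3\delta}4-\frac{\delta^2}4\ge1$. Hence $\sum_u\nu(u)^2=2^{-(L-1)N}\le1/Q$. This works for every $\delta\in(0,1]$, so by the previous section the mixing time is at most $(1+o(1))\log_2q$ for $(q,a)=1$ outside a set of density zero. This proves Theorem 1. $\blacksquare$

## The entropy rate of $X_n$ and Theorem 3

For general $\mu$ the variable $U$ need not be uniform, and $\sum_uP(U=u)^2$ may be governed by a few heavy values. We need to know that $P(U=u)$ is close to $e^{-H(U)}$, on the exponential scale, at typical $u$, so that the heavy values can be cut off. This is why the Proposition allows $\nu\le\mathrm{law}(U)$.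

We use these facts about entropy: $H(f(Y))\le H(Y)$; $H(Y,Z)\le H(Y)+H(Z)$, with equality if $Y,Z$ are independent; conditioning does not increase entropy; and $H(Y)\le\log m$ if $Y$ takes at most $m$ values.

**Step 1 (the rate exists and $0<H\le\log a$).** Since $X_{n+m}=\sum_{j<n}a^jb_j+a^n\sum_{j<m}a^jb_{n+j}$ is a function of independent copies of $X_n$ and $X_m$, $H(X_n)$ is subadditive, so $H=\lim_nH(X_n)/n=\inf_nH(X_n)/n$ exists. $X_n$ takes $O(a^n)$ values, so $H\le\log a$. For positivity choose $\ell$ with $a^\ell>\operatorname{diam}\operatorname{supp}\mu$. Then $\sum_{i<N}a^{\ell i}b_{\ell i}$ determines all its $b_{\ell i}$: if two different choices gave the same sum, then, dividing by the power of $a^\ell$ at the lowest index where they differ, the difference there would be divisible by $a^\ell$, nonzero, and smaller than $a^\ell$ in absolute value, which is impossible. Conditioning on the $b_j$ with $\ell\nmid j$, we get $H(X_{\ell N})\ge NH(\mu)$, so $H\ge H(\mu)/\ell>0$, as $\mu$ has at least two atoms. If the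 atoms of $\mu$ are distinct mod $a$, the same reasoning mod $a$ shows that $X_n$ determines $(b_j)_{j<n}$: the lowest nonzero difference would be divisible by $a$. Then $H(X_n)=nH(\mu)$ and $H=H(\mu)$.

**Step 2 (typical probabilities).** We recall Kingman's subadditive ergodic theorem (1968). Let $\sigma$ be an ergodic measure-preserving map of a probability space, and let $f_N$ be integrable with $f_{N+M}\le f_N+f_M\circ\sigma^N$ and $\inf_N\mathbf Ef_N/N>-\infty$. Then $f_N/N\to\inf_N\mathbf Ef_N/N$ almost surely.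

**Lemma 3.** Let $A\ge2$ be an integer, let $c_0,c_1,\dots$ be i.i.d. with finite support in $\mathbf Z$, $Y_N=\sum_{i<N}A^ic_i$, $p_N(y)=P(Y_N=y)$, $h'=\lim_NH(Y_N)/N$. Then $-\frac1N\log p_N(Y_N)\to h'$ almost surely.

**Proof.** The limit $h'$ exists and equals $\inf_NH(Y_N)/N$ by the subadditivity argument of Step 1. Regard $f_N=-\log p_N(Y_N)\ge0$ as a function of the sequence $(c_i)$, and let $\sigma$ be the shift, which is ergodic for an i.i.d. sequence. Since $Y_{N+M}=Y_N+A^N(Y_M\circ\sigma^N)$ with independent summands, $p_{N+M}(y+A^Ny')\ge p_N(y)p_M(y')$. Put $y=Y_N$, $y'=Y_M\circ\sigma^N$ and take $-\log$: $f_{N+M}\le f_N+f_M\circ\sigma^N$. As $c_0$ has finite support, $f_1$ is bounded almost surely, so $0\le f_N\le\sum_{i<N}f_1\circ\sigma^i$ is integrable. Kingman's theorem gives $f_N/N\to\inf_N\mathbf Ef_N/N$, and $\mathbf Ef_N=H(Y_N)$. $\square$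

**Step 3 (lower bound, for all $q$ coprime to $a$).** Before time $\log q/H$ the typical values of $X_n$ are too few to fill $\mathbf Z/q\mathbf Z$. Let $\delta\in(0,1)$, $n=\lfloor(1-\delta)\log q/H\rfloor$, and choose $\delta'>0$ with $(1-\delta)(H+\delta')<H$. Let $G=\{x:P(X_n=x)\ge e^{-(H+\delta')n}\}$. By Lemma 3 with $A=a$, $P(X_n\in G)\to1$ as $q\to\infty$. Each element of $G$ has probability at least $e^{-(H+\delta')n}$, so $|G|\le e^{(H+\delta')n}\le q^{(1-\delta)(H+\delta')/H}=o(q)$. Testing against the image of $G$ mod $q$,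
$$\|\mathrm{law}(X_n\bmod q)-u_q\|_{TV}\ge P(X_n\in G)-\frac{|G|}q\to1.$$
By monotonicity the mixing time exceeds $n$ for $q$ large. Since $\delta$ is arbitrary, it is at least $(1-o(1))\log q/H$.

**Step 4 (upper bound).** We verify the hypothesis of the Proposition with $h=H\le\log a$. Let $\delta\in(0,1]$ and choose $L\ge2$ with $L\ge8H(\mu)/(\delta H)$. Here $U=\sum_{i<N}A^iW_i$ with $W_i=\sum_{0<j<L}a^jb_{Li+j}$ i.i.d. and finitely supported, so Lemma 3 applies to $U$. Let $h_L=\lim_NH(U)/N$. Removing $V$ costs little entropy: $H(X_{LN})\le H(U)+H(V)\le H(U)+NH(\mu)$. Dividing by $N$ and letting $N\to\infty$,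
$$h_L\ge LH-H(\mu)\ge LH\Big(1-\frac\delta8\Big).$$
Let $G=\{u:P(U=u)\le e^{-N(h_L-\delta LH/8)}\}$ and $\nu(u)=P(U=u)1_G(u)$. As $Q\to\infty$ we have $N\to\infty$, and Lemma 3 gives $P(U\in G)\to1$, so $\nu$ has mass $1-\tau_Q$ with $\tau_Q\to0$. Moreover, since $h_L-\delta LH/8\ge LH(1-\frac\delta4)$ and $NLH\ge(1+\delta)\log Q$,
$$\sum_u\nu(u)^2\le\max_u\nu(u)\le e^{-NLH(1-\delta/4)}\le Q^{-(1+\delta)(1-\delta/4)}\le Q^{-1}.$$
So the hypothesis holds for every $\delta\in(0,1]$. The Proposition and the construction of the exceptional set give mixing time at most $(1+o(1))\log q/H$ for $(q,a)=1$ outside a density-zero set. With Step 3 this proves Theorem 3. $\blacksquare$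

**Remark (the gcd hypothesis).** Suppose the differences of $\operatorname{supp}\mu$ have gcd $g>1$. Write $b_j=s_0+gb_j'$ with $s_0\in\operatorname{supp}\mu$. The law of $b_j'$ has at least two atoms and differences of gcd $1$, and $X_n=s_0\sum_{j<n}a^j+gX_n'$, so $X_n$ and $X_n'$ have equal entropy. If $(q,g)=1$, then $x\mapsto s_0\sum_{j<n}a^j+gx$ permutes $\mathbf Z/q\mathbf Z$, so $X_n$ and $X_n'$ are at the same distance from $u_q$, and Theorem 3 applies to $X_n'$. If a prime $p$ divides $(q,g)$, then $X_n$ mod $p$ is constant, so $X_n\bmod q$ lives on a set of $u_q$-measure $1/p$, and the distance is at least $1-\frac1p\ge\frac12$ for all $n$.
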